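\title{Repelling periodic points of positively expansive local diffeomorphisms}

\begin{abstract}
A positively expansive map separates every pair of distinct points to a fixed distance, but its derivative need not expand: it may equal the identity at a fixed point. We prove that every positively expansive $C^1$ local diffeomorphism of a compact connected manifold without boundary nevertheless has a periodic point at which all eigenvalues have modulus greater than $1$, and that such points are dense. From a periodic point with $c\ge 1$ non-expanding eigenvalues we construct one with fewer, by counting inverse branches that share a bounded $c$-dimensional volume.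
\end{abstract}

\section{Two kinds of expansion}\label{sec:intro}

Let $M$ be a compact connected Riemannian manifold without boundary, of dimension at least $1$, with Riemannian distance $d$. Let $f:M\to M$ be a $C^1$ local diffeomorphism, that is, a $C^1$ map whose derivative $Df(x)$ is invertible at every point. By the inverse function theorem $f$ is an open map, and it is a $C^1$ diffeomorphism onto the image on every open set where it is injective.

The map $f$ is \emph{positively expansive} if there is $\delta>0$, called an \emph{expansivity constant}, such that for all $x\ne y$ there is $n\ge0$ with $d(f^nx,f^ny)>\delta$. A periodic point $p=f^k(p)$, $k\ge1$, is a \emph{repeller} if every eigenvalue of $Df^k(p)$ has modulus strictly greater than $1$. Eigenvalues are complex and are counted with algebraic multiplicity. This paper answers the following question from the work of Bomfim and Carneiro \cite{BC}.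

\begin{quote}
\emph{Does every positively expansive $C^1$ local diffeomorphism $f:M\to M$ have a repeller?}
\end{quote}

The two notions measure expansion in different ways. Positive expansiveness is topological: nearby orbits separate, at an unspecified speed. A repeller is a place where the separation is exponential in every direction and visible in the derivative. For the doubling map $x\mapsto 2x$ of the circle $\mathbb R/\mathbb Z$ the two agree: distances below $\frac14$ are doubled, so every $\delta<\frac14$ is an expansivity constant, and every periodic point is a repeller. In general they do not agree.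

\begin{example}[A neutral fixed point]\label{ex:neutral}
The function $\tilde\phi(t)=2t-\frac1{2\pi}\sin 2\pi t$ satisfies $\tilde\phi(t+1)=\tilde\phi(t)+2$ and $\tilde\phi'(t)=2-\cos2\pi t\in[1,3]$, so it induces a local diffeomorphism $\phi$ of $\mathbb R/\mathbb Z$, with $\phi'=1$ only at $0$. Since $\tilde\phi(t)-t$ increases strictly from $0$ to $1$ on $[0,1]$, the only fixed point of $\phi$ is $0$, and it is not a repeller.

Every $\delta<\frac16$ is an expansivity constant. Suppose that $x\ne y$ and $s_n=d(\phi^nx,\phi^ny)\le\delta$ for all $n$. Lift $\phi^nx$ and $\phi^ny$ to the endpoints of an interval $[a_n,b_n]$ of length $s_n$. Then $0\le\tilde\phi(b_n)-\tilde\phi(a_n)\le3\delta<\frac12$, so this difference equals $s_{n+1}$, and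
\[
s_{n+1}-s_n=\int_{a_n}^{b_n}(1-\cos2\pi t)\,dt\ge0 .
\]
Hence $s_n\ge s_0>0$, and the integral is at least $\theta=\min_a\int_a^{a+s_0}(1-\cos2\pi t)\,dt$, which is positive as the minimum of a positive continuous periodic function of $a$. Thus $s_n\ge s_0+n\theta$ for all $n$, which contradicts $s_n\le\delta$.
\end{example}

The map $\phi$ still has repellers if it has any other periodic point, because such an orbit avoids $0$. In higher dimension the neutral behavior can be more widespread. A product of positively expansive circle maps is positively expansive on the flat torus, since the distance of two points dominates the distance of each pair of coordinates. For $(x,y)\mapsto(\phi(x),2y)$ on $\mathbb T^2$, every periodic point on the invariant circle $\{0\}\times\mathbb R/\mathbb Z$ has the eigenvalue $1$. The question is whether a neutral direction can be present at \emph{all} periodic points. Without compactness it can.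

\begin{example}[Compactness is needed]\label{ex:line}
The diffeomorphism $h(x)=x+x^3$ of $\mathbb R$ satisfies $h(y)-h(x)=(y-x)(1+x^2+xy+y^2)$ with $x^2+xy+y^2\ge\frac14(y-x)^2$. The distance between two distinct orbits therefore tends to infinity, and $h$ is positively expansive. Since $|h(x)|>|x|$ for $x\neq0$, the only periodic point is $0$, and $h'(0)=1$.
\end{example}

In Example~\ref{ex:line} the orbits that leave the neutral point never return. On a compact manifold they do return, and this suggests the answer yes: returns can be concatenated, $n$ choices between two returns produce $2^n$ disjoint pieces inside a bounded region, and one of these pieces must be exponentially small.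

\begin{theorem}\label{thm:A}
Let $M$ be a compact connected Riemannian manifold without boundary, $\dim M\ge1$, and let $f:M\to M$ be a positively expansive $C^1$ local diffeomorphism. Then $f$ has a repeller.
\end{theorem}

A compact set $X$ with $f(X)=X$ is \emph{uniformly expanding} if there are $C>0$ and $\kappa>1$ with $|Df^j(x)v|\ge C\kappa^j|v|$ for all $x\in X$, $v\in T_xM$ and $j\ge0$. Topological entropy is denoted by $h_{\mathrm{top}}$ and recalled in Section~\ref{sec:dense}.

\begin{theorem}\label{thm:B}
Let $M$ and $f$ be as in Theorem~\ref{thm:A}.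
\begin{enumerate}
\item[(a)] Repellers are dense in $M$. Every nonempty open set meets a compact set $X$ with $f(X)=X$ that is uniformly expanding and satisfies $h_{\mathrm{top}}(f|_X)>0$.
\item[(b)] At every periodic point $p=f^k(p)$, every eigenvalue of $Df^k(p)$ has modulus at least $1$.
\item[(c)] Not all periodic points need be repellers: on every torus $\mathbb T^n$, $n\ge1$, there is such an $f$ with a fixed point at which $Df=\mathrm{Id}$.
\item[(d)] Theorem~\ref{thm:A} holds without connectedness, provided that the components of $M$ have dimension at least $1$.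
\end{enumerate}
\end{theorem}

In (d), $d$ is any metric that induces the topology of $M$; by Lemma~\ref{lem:iterate} the choice is irrelevant. Part (c) is already proved: $\phi\times\dots\times\phi$ is a positively expansive local diffeomorphism of $\mathbb T^n$ with derivative $\mathrm{Id}$ at the fixed point $0$.

For a periodic point $z=f^n(z)$, let $c(z)$ be the number of eigenvalues of $Df^n(z)$ of modulus at most $1$. If also $f^{n'}(z)=z$, then $Df^{nn'}(z)$ is a power of both $Df^n(z)$ and $Df^{n'}(z)$, and taking powers preserves the conditions $|\cdot|\le1$ and $|\cdot|>1$; so $c(z)$ does not depend on $n$. Repellers are the periodic points with $c(z)=0$. The core of the paper is a descent.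

\begin{proposition}\label{prop:descent}
Let $M$ and $f$ be as in Theorem~\ref{thm:A}. If $p$ is a periodic point with $c(p)\ge1$, then there is a periodic point $z$ with $c(z)<c(p)$.
\end{proposition}

Periodic points exist (Corollary~\ref{cor:periodic}), and by Proposition~\ref{prop:descent} one that minimizes $c$ has $c=0$; this gives Theorem~\ref{thm:A}. Section~\ref{sec:top} collects the topological consequences of expansiveness, and Section~\ref{sec:circle} proves the proposition in dimension one and isolates what is missing in general. Sections~\ref{sec:cones}--\ref{sec:volume} prove it in all dimensions; Theorem~\ref{thm:B}(b) is obtained on the way, and parts (a) and (d) in Section~\ref{sec:dense}.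

\section{An expanding metric and inverse branches}\label{sec:top}

We call a metric on a topological space \emph{compatible} if it induces the topology.

\begin{lemma}\label{lem:iterate}
Let $f$ be a positively expansive continuous map of a compact metric space $(X,d)$, let $d'$ be a compatible metric and let $k\ge1$. Then $f^k$ is positively expansive with respect to $d'$.
\end{lemma}

\begin{proof}
Let $\delta$ be an expansivity constant. By uniform continuity of $f^i:(X,d')\to(X,d)$ there is $\delta'>0$ such that $d'(x,y)\le\delta'$ implies $d(f^ix,f^iy)\le\delta$ for $0\le i<k$. If $d'(f^{kn}x,f^{kn}y)\le\delta'$ for all $n$, then $d(f^mx,f^my)\le\delta$ for all $m$, and $x=y$.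
\end{proof}

Expansiveness gives no rate of separation in the metric $d$, but a rate can be built into another metric. We include a proof of this fact.

\begin{proposition}[Reddy \cite{Reddy}]\label{prop:reddy}
Let $f$ be a positively expansive continuous map of a compact metric space $(X,d)$. There are a compatible metric $\rho$ and constants $\lambda>1$, $r>0$ such that $\rho(fx,fy)\ge\lambda\rho(x,y)$ whenever $\rho(x,y)\le2r$.
\end{proposition}

\begin{proof}
The idea is to declare two points close when they take long to separate. The tool is Frink's metrization lemma \cite{Kelley}: \emph{if $X\times X=U_0\supset U_1\supset\cdots$ are symmetric relations with intersection the diagonal and $U_{j+1}\circ U_{j+1}\circ U_{j+1}\subset U_j$, then there is a metric $D$ on $X$ with $U_j\subset\{D<2^{-j}\}\subset U_{j-1}$ for all $j\ge1$.}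

Let $\delta$ be an expansivity constant and $W_n=\{(x,y):d(f^ix,f^iy)\le\delta\text{ for }0\le i<n\}$. These are compact neighborhoods of the diagonal that decrease to it, so for every $\varepsilon>0$ we have $W_n\subset\{d<\varepsilon\}$ for large $n$. Fix $k\ge1$ with $W_k\subset\{d<\delta/3\}$. If $(x,y)\in W_{n+k}$, then $(f^ix,f^iy)\in W_k$ and so $d(f^ix,f^iy)<\delta/3$ for $0\le i\le n$; the triangle inequality gives $W_{n+k}\circ W_{n+k}\circ W_{n+k}\subset W_n$. Apply the lemma to $U_j=W_{kj}$. The metric $D$ is compatible: $\{D<2^{-j}\}$ contains the neighborhood $U_j$ of the diagonal and is contained in $U_{j-1}$, which lies in $\{d<\varepsilon\}$ for large $j$.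

For $x\ne y$ let $n(x,y)$ be the first $n\ge0$ with $d(f^nx,f^ny)>\delta$, and $j(x,y)=\lfloor n(x,y)/k\rfloor$. With $j=j(x,y)$ we have $(x,y)\in U_j\setminus U_{j+1}$, so $D(x,y)\ge2^{-(j+2)}$, and $D(x,y)<2^{-j}$ if $j\ge1$. Put $m=3k$ and suppose $0<D(x,y)<2^{-4}$. Then $(x,y)\in U_3$, so $n(x,y)\ge m$ and $j\ge 3$. Moreover $n(f^mx,f^my)=n(x,y)-m$, hence $j(f^mx,f^my)=j-3$ and
\[
D(f^mx,f^my)\ge2^{-(j-3+2)}=2\cdot2^{-j}>2D(x,y).
\]
To pass from $f^m$ to $f$, put $\rho(x,y)=\sum_{i=0}^{m-1}2^{-i/m}D(f^ix,f^iy)$. This metric is compatible, because $\rho\ge D$ and each term is continuous. Shifting the index of summation gives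
\[
\rho(fx,fy)=2^{1/m}\Big(\rho(x,y)-D(x,y)+\tfrac12D(f^mx,f^my)\Big)\ge2^{1/m}\rho(x,y)
\]
whenever $D(x,y)<2^{-4}$, in particular whenever $\rho(x,y)<2^{-4}$. Take $\lambda=2^{1/m}$ and $r=2^{-6}$.
\end{proof}

From now on $M$ and $f$ are as in Theorem~\ref{thm:A}, and $\rho,\lambda,r$ are fixed. We write $B_\rho(x,s)=\{\rho(x,\cdot)<s\}$ and $\overline B_\rho(x,s)=\{\rho(x,\cdot)\le s\}$. The metric $\rho$ carries no information about derivatives, and its balls need not be convex in charts. We use it only to know where points go; this is the only use of expansiveness in the paper.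

An \emph{inverse branch of $f^n$} is a $C^1$ map $\Phi$ on an open set with $f^n\circ\Phi=\mathrm{id}$; a branch on a compact set is one defined on a neighborhood of it. Such a $\Phi$ is injective, and $D\Phi(y)=(Df^n(\Phi y))^{-1}$. A composition of inverse branches of $f^n$ and $f^{n'}$ is an inverse branch of $f^{n+n'}$. If $\Phi(z)=z$, then $f^n(z)=z$ and the eigenvalues of $Df^n(z)$ are the inverses of those of $D\Phi(z)$. All periodic points in this paper are found in this way.

\begin{lemma}\label{lem:branches}
There is $r_0\in(0,r]$ such that for every $x\in M$ and $n\ge0$ there is an inverse branch $g_{x,n}:B_\rho(f^nx,r_0)\to B_\rho(x,\lambda^{-n}r_0)$ of $f^n$ with $g_{x,n}(f^nx)=x$ that is $\lambda^{-n}$-Lipschitz for $\rho$.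
\end{lemma}

\begin{proof}
First, there is $r_0\in(0,r]$ with $f(B_\rho(x,r))\supset B_\rho(fx,r_0)$ for all $x$. Otherwise there are $x_j\to x$ and $y_j\notin f(B_\rho(x_j,r))$ with $\rho(y_j,fx_j)\to0$, so $y_j\to fx$. But $B_\rho(x_j,r)\supset B_\rho(x,r/2)$ for large $j$, and $f(B_\rho(x,r/2))$ is an open neighborhood of $fx$, which contains $y_j$ for large $j$; this is a contradiction.

Two points of $B_\rho(x,r)$ are at distance less than $2r$, so $f$ multiplies their distance by at least $\lambda$. Thus $f$ is injective on this ball, and the inverse of $f|_{B_\rho(x,r)}$ restricts to a $C^1$, $\lambda^{-1}$-Lipschitz map $g_x$ on $B_\rho(fx,r_0)$ with $g_x(fx)=x$. Its image lies in $B_\rho(x,\lambda^{-1}r_0)$, so the composition $g_{x,n}=g_x\circ g_{fx}\circ\dots\circ g_{f^{n-1}x}$ is defined and has the stated properties; $g_{x,0}$ is the identity.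
\end{proof}

The next lemma provides the returns. It is the place where connectedness enters.

\begin{lemma}\label{lem:exact}
There is $\ell\ge1$ such that for all $x,y\in M$ and $n\ge0$ there is $x'\in f^{-n}(y)$ with $\rho(x,x')\le\ell r_0\lambda^{-n}$. Consequently, if $O\subset M$ is open and nonempty, then $f^n(O)=M$ for all large $n$.
\end{lemma}

\begin{proof}
Call a finite sequence of points a chain if consecutive points are at $\rho$-distance less than $r_0$. Being joined by a chain is an equivalence relation with open classes, so any two points of the connected space $M$ are joined. The sets of pairs joined by a chain with at most $j$ steps are open, increase with $j$ and cover the compact space $M\times M$; hence some number $\ell$ of steps suffices for all pairs. Take a chain $f^nx=y_0,\dots,y_j=y$ with $j\le\ell$, and lift it step by step: $x_0=x$ and $x_{i+1}=g_{x_i,n}(y_{i+1})$, which is defined because $f^nx_i=y_i$. Then $\rho(x_i,x_{i+1})\le\lambda^{-n}r_0$, and $x'=x_j$ is as required. If $O\supset B_\rho(x,\varepsilon)$ and $\ell r_0\lambda^{-n}<\varepsilon$,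 then every $y$ has an $f^n$-preimage in $O$.
\end{proof}

\begin{corollary}\label{cor:periodic}
The map $f$ has a periodic point.
\end{corollary}

\begin{proof}
Fix $x$ and $n\ge 1$ with $(\ell+1)\lambda^{-n}\le\frac12$, and take $x'\in f^{-n}(x)$ with $\rho(x,x')\le\ell r_0\lambda^{-n}$. Then $g_{x',n}$ maps $B_\rho(x,r_0)$ into $B_\rho(x,(\ell+1)\lambda^{-n}r_0)$, so it is a $\rho$-contraction of the compact set $\overline B_\rho(x,r_0/2)$ into itself. Its fixed point is periodic.
\end{proof}

\section{The counting argument in dimension one}\label{sec:circle}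

Let $\dim M=1$ and let $p=f^k(p)$ be any periodic point. We construct a repeller near $p$.

\emph{Two returns.} Let $g=g_{p,k}$, so $g(p)=p$. Work in a chart at $p$, and choose $U=B_\rho(p,s)$, $s\le r_0$, inside the chart domain; then $g^m(U)\subset B_\rho(p,\lambda^{-m}s)\subset U$. By Lemma~\ref{lem:exact} there are $q\in U\setminus\{p\}$ and $N\ge1$ with $f^N(q)=p$. Let $\psi=g_{q,N}$, so $\psi(p)=q$, and let $B\subset U$ be a compact interval with $p$ in its interior and $\psi(B)\subset U\setminus\{p\}$. The branch $\Phi^{(m)}=g^m\circ\psi$ jumps from $p$ to $q$ and then drifts back toward $p$: the set $\Phi^{(m)}(B)$ is compact, misses $p$, and lies in $B_\rho(p,\lambda^{-m}s)$. Choose $m_1$ with $B_\rho(p,\lambda^{-m_1}s)\subset B$, and then $m_2>m_1$ with $\lambda^{-m_2}s$ smaller than the $\rho$-distance from $p$ to $\Phi^{(m_1)}(B)$. The branches $\Phi_i=\Phi^{(m_i)}$ map $B$ into $B$, are $\lambda^{-1}$-Lipschitz for $\rho$, and have disjoint images.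

\emph{Counting.} For a word $w=w_1\dots w_n\in\{1,2\}^n$ let $\Phi_w=\Phi_{w_n}\circ\dots\circ\Phi_{w_1}$. The $2^n$ intervals $\Phi_w(B)$ are pairwise disjoint, by induction on $n$: words with different last letters have images in different $\Phi_i(B)$, and words with the same last letter are handled by the injectivity of $\Phi_i$. One of the intervals has length at most $2^{-n}|B|$, and the mean value theorem gives $x\in B$ with $|\Phi_w'(x)|\le2^{-n}$ for that $w$.

\emph{Distortion.} The point $x$ is not periodic. The $\rho$-contraction $\Phi_w$ of $B$ has a fixed point $z$, and we compare derivatives at $x$ and $z$. Let $x_0=x$, $z_0=z$, $x_l=\Phi_{w_l}(x_{l-1})$ and $z_l=\Phi_{w_l}(z_{l-1})$. Then $\rho(x_l,z_l)\le\lambda^{-l}\operatorname{diam}_\rho B$. Let $\varepsilon_l$ be the supremum of $\big|\log|\Phi_i'(y)|-\log|\Phi_i'(y')|\big|$ over $i=1,2$ and $y,y'\in B$ with $\rho(y,y')\le\lambda^{-l}\operatorname{diam}_\rho B$. The numbers $\varepsilon_l$ do not depend on $n,w,x$, and $\varepsilon_l\to0$ because $\Phi_i'$ is continuous and nonzero on $B$. By the chain rule,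
\[
\log|\Phi_w'(z)|\le\log|\Phi_w'(x)|+\sum_{l=0}^{n-1}\varepsilon_l\le-n\log2+o(n),
\]
since the averages $\frac1n\sum_{l<n}\varepsilon_l$ tend to $0$. For large $n$ we get $|\Phi'_w(z)|<1$, and $z$ is a repeller. The class $C^1$ gives no bound for $\sum\varepsilon_l$, but none is needed: a subexponential error cannot cancel the gain $2^{-n}$.

\medskip
In higher dimension, volume in place of length yields $|\det D\Phi_w(z)|<1$, which forces only one expanding eigenvalue; this is the case $c(p)=\dim M$ of Proposition~\ref{prop:descent}. If $1\le c(p)<\dim M$, the determinant may be small merely because of the directions that already expand at $p$. We must count with $c$-dimensional volume along the space $E\subset T_pM$ of non-expanding directions, starting from a disk $D_0$ tangent to $E$. Two new requirements appear.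

\begin{enumerate}
\item[(R1)] The disks $\Phi_w(D_0)$ must stay nearly parallel to $E$. The map $g$ keeps them so, but the jump $\psi$ has an arbitrary derivative, which could turn $E$ into the directions that $g$ contracts most strongly.
\item[(R2)] Disjoint $c$-dimensional disks in a region of higher dimension can have unbounded total volume. Their \emph{projections to $E$} must be disjoint.
\end{enumerate}

Requirement (R2) fails for a careless choice of $q$. Take $f(x,y)=(\phi(x),2y)$ on $\mathbb T^2$, $p=(0,0)$ and $q=(0,2^{-N})$, and let $\gamma$ be the local inverse of $\phi$ fixing $0$. Then $E$ is horizontal and $\psi(x,y)=(\gamma^N(x),2^{-N}(y+1))$. All branches $\Phi_w$ preserve the line $x=0$, the segments $\Phi_w(D_0)$ are stacked above one another, and the fixed points of the $\Phi_w$ lie on the circle $\{0\}\times\mathbb R/\mathbb Z$, where the eigenvalue $1$ persists. The point $q$ must be chosen so that $g^m(q)$ approaches $p$ along $E$. Section~\ref{sec:cones} makes both requirements precise, and Section~\ref{sec:homoclinic} finds a point $q$ that meets them.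

\section{Cones near a periodic point}\label{sec:cones}

\subsection*{Linear estimates}
We use two elementary facts. First, if all eigenvalues of a linear map $A$ of a finite-dimensional real space have modulus less than $\beta$, then $\beta^{-n}A^n\to0$, and $|v|'=\sup_{n\ge0}\beta^{-n}|A^nv|$ is a norm with $|Av|'\le\beta|v|'$; we call it \emph{adapted}. Second,
\begin{equation}\label{eq:recursion}
t_m\ge0,\quad t_{m+1}\le\theta t_m+\epsilon_m,\quad 0\le\theta<1,\quad\epsilon_m\to0\quad\Longrightarrow\quad t_m\to0,
\end{equation}
because $(t_m)$ is bounded by $\max(t_0,\sup|\epsilon_m|/(1-\theta))$ and $\tau=\limsup t_m$ satisfies $\tau\le\theta\tau$.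

Let $E$ and $F$ be finite-dimensional normed spaces. On $E\oplus F$ write $v=v_E+v_F$, let $\pi_E,\pi_F$ be the projections, and use the norm $|v|=\max(|v_E|,|v_F|)$ and the associated operator norm. Put
\[
K=\{|v_E|\le|v_F|\},\qquad\mathcal C_a=\{|v_F|\le a|v_E|\},\qquad\operatorname{slope}(v)=|v_F|/|v_E|\quad(v_E\ne0).
\]
Thus $K$ is a closed cone around $F$ with $K\cap E=0$, the cone $\mathcal C_a$ is a cone around $E$, and $v\notin K$ means that $v_E\neq0$ and $\operatorname{slope}(v)<1$. The case $F=0$ is allowed: then $K=\{0\}$ and all slopes vanish.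

\begin{lemma}\label{lem:cone}
Let $A$ be a linear map preserving $E$ and $F$, with $|Av|\ge\sigma_0|v|$ on $E$ and $|Av|\le\alpha|v|$ on $F$, where $0<\alpha<\sigma_0$. Let $\eta>0$ be such that $\nu:=\alpha+2\eta<\sigma:=\sigma_0-\eta$, and let $\|T-A\|\le\eta'\le\eta$.
\begin{enumerate}
\item[(i)] If $v_E\ne0$ and $\operatorname{slope}(v)\le1$, then $|(Tv)_E|\ge\sigma|v_E|$ and $\operatorname{slope}(Tv)\le(\alpha\operatorname{slope}(v)+\eta')/\sigma<1$. In particular, $v\notin K$ implies $Tv\notin K$.
\item[(ii)] If $v\in K$ and $Tv\in K$, then $|Tv|\le\nu|v|$.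
\item[(iii)] If $\xi\in F$, then $|(T\xi)_E|+|(T\xi)_F|\le\nu|\xi|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both components of $Tv-Av$ have norm at most $\eta'|v|$, and $(Av)_E=Av_E$, $(Av)_F=Av_F$. In (i) we have $|v|=|v_E|$, so $|(Tv)_E|\ge(\sigma_0-\eta)|v_E|$ and $|(Tv)_F|\le\alpha|v_F|+\eta'|v_E|$; divide, and use $\alpha+\eta<\sigma$. In (ii), $|Tv|=|(Tv)_F|\le\alpha|v_F|+\eta|v|\le\nu|v|$. In (iii), $|(T\xi)_E|\le\eta|\xi|$ and $|(T\xi)_F|\le(\alpha+\eta)|\xi|$.
\end{proof}

\subsection*{The local setting}
Let $p=f^k(p)$, $L=Df^k(p)$ and $g=g_{p,k}$, so that $g(p)=p$ and $Dg(p)=L^{-1}$. Suppose that $T_pM=E\oplus F$ is an $L$-invariant splitting with norms and constants $\sigma_0,\alpha,\eta,\sigma,\nu$ for which Lemma~\ref{lem:cone} applies to $A=L^{-1}$. Fix a smooth chart with values in $E\oplus F$ that sends $p$ to $0$ and has derivative the identity at $p$, and use it to identify points near $p$ with vectors and their tangent spaces with $E\oplus F$. Choose a closed chart ball $Q=\{|x|\le R\}\subset B_\rho(p,r_0)$ with $g(Q)$ in the chart domain and $\|Dg-L^{-1}\|\le\eta$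 on $Q$, and then a $\rho$-ball $U=B_\rho(p,s)\subset Q$. The two balls have complementary virtues: $Q$ is convex, and $U$ is invariant, since $g^m(U)\subset B_\rho(p,\lambda^{-m}s)\subset U$. Put
\[
e_m=\sup_{x\in g^m(U)}|x|,\qquad\eta_m=\sup_{|x|\le e_m}\|Dg(x)-L^{-1}\|.
\]
Then $e_m\le R$ is nonincreasing and tends to $0$ because $\rho$ is compatible; hence $\eta_m\le\eta$, and $\eta_m\to0$ by continuity of $Dg$. For $x,y\in g^m(U)$ the segment from $y$ to $x$ lies in $\{|\cdot|\le e_m\}\subset Q$, so
\begin{equation}\label{eq:mean}
g(x)-g(y)=T(x-y),\qquad T=\int_0^1Dg(y+t(x-y))\,dt,\qquad\|T-L^{-1}\|\le\eta_m .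
\end{equation}
Lemma~\ref{lem:cone} therefore applies to differences of points as well as to tangent vectors. Since $0=p\in g^m(U)$ and $g(0)=0$, it also applies to positions:
\begin{equation}\label{eq:position}
g^{m+1}(x)=T\,g^m(x)\ \text{ with }\ \|T-L^{-1}\|\le\eta_m\qquad(x\in U,\ m\ge0).
\end{equation}

For a set $S$ of moduli, the sum of the generalized eigenspaces of $L$ for eigenvalues with modulus in $S$ is invariant under complex conjugation and defines a real $L$-invariant subspace of $T_pM$. A first use of the setting excludes contracting eigenvalues.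

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Let $E$ and $F$ correspond to the moduli $<1$ and $\ge1$, and suppose $E\ne0$. Choose $\sigma_0>1$ such that the eigenvalues of $L|_E$ have modulus less than $1/\sigma_0$, and $\alpha\in(1,\sigma_0)$. Adapted norms for $L|_E$ and $L^{-1}|_F$ give $|L^{-1}v|\ge\sigma_0|v|$ on $E$ and $|L^{-1}v|\le\alpha|v|$ on $F$. Take $\eta$ with $\nu<\sigma$; then $\sigma>\nu>1$. For $x\in U\cap E$, $x\neq0$, formula \eqref{eq:position} and Lemma~\ref{lem:cone}(i) give by induction $g^m(x)\notin K$ and $|g^m(x)_E|\ge\sigma^m|x|\to\infty$. This contradicts $|g^m(x)|\le R$.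
\end{proof}

\subsection*{The center splitting}
From here to the end of Section~\ref{sec:volume}, $p=f^k(p)$ is a periodic point with $c=c(p)\ge1$, and $E$, $F$ correspond to the moduli $\le1$ and $>1$. So $\dim E=c$, and we put $u=\dim F=\dim M-c$. By Theorem~\ref{thm:B}(b) the eigenvalues on $E$ have modulus exactly $1$, which explains the name \emph{center space}; we do not use this. Choose $\alpha\in(0,1)$ larger than the moduli of the eigenvalues of $L^{-1}|_F$, and $\sigma_0\in(\alpha,1)$. The eigenvalues of $L|_E$ have modulus less than $1/\sigma_0$, so adapted norms again give $|L^{-1}v|\ge\sigma_0|v|$ on $E$ and $|L^{-1}v|\le\alpha|v|$ on $F$. Fix $\eta$ with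
\[
\nu<\sigma<1
\]
and the local setting above. The branch $g$ contracts directions near $F$ at rate $\nu$, and directions near $E$ at most at the slower rate $\sigma$.

A vector that leaves $K$ never comes back, and \eqref{eq:recursion} will show that its slope tends to $0$. For (R1) we need to know which tangent vectors never leave.

\begin{lemma}\label{lem:strong}
For $x\in U$ let $F_x=\{v:Dg^m(x)v\in K\text{ for all }m\ge0\}$. Then $F_x=\{\xi+\Theta_x\xi:\xi\in F\}$ for a unique linear map $\Theta_x:F\to E$. It satisfies $\|\Theta_x\|\le1$, the map $x\mapsto\Theta_x$ is continuous, and $\Theta_p=0$.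
\end{lemma}

\begin{proof}
A $u$-dimensional subspace contained in $K$ meets $E$ only in $0$, so it is the graph of a unique linear map $\Theta:F\to E$, and $\|\Theta\|\le1$. These maps form a compact set.

Let $T_m=Dg^m(x)$, a product of invertible maps $Dg(g^ix)$ that are $\eta$-close to $L^{-1}$. By Lemma~\ref{lem:cone}(i) the closed sets $T_m^{-1}K$ decrease with $m$, starting from $K$. The subspace $T_m^{-1}F\subset T_m^{-1}K\subset K$ is the graph of some $\Theta^{(m)}$; let $\Theta$ be a limit point of this sequence. For fixed $i$ and $\xi\in F$ we have $\xi+\Theta^{(m)}\xi\in T_i^{-1}K$ for $m\ge i$, hence $\xi+\Theta\xi\in T_i^{-1}K$. So the graph of $\Theta$ lies in $F_x$.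

Conversely, let $v\in F_x$, and write $v=v'+e$ with $v'=v_F+\Theta v_F\in F_x$ and $e\in E$. By Lemma~\ref{lem:cone}(ii), $|T_me|\le|T_mv|+|T_mv'|\le\nu^m(|v|+|v'|)$, and by (i), $|T_me|\ge\sigma^m|e|$. Since $\nu<\sigma$, we get $e=0$. Thus $F_x$ is the graph of $\Theta_x:=\Theta$.

If $x_j\to x$ in $U$ and $\Theta'$ is a limit point of $(\Theta_{x_j})$, then $Dg^m(x)(\xi+\Theta'\xi)\in K$ for all $m$, because $Dg^m$ is continuous and $K$ is closed. So the graph of $\Theta'$ lies in $F_x$, and $\Theta'=\Theta_x$. By compactness $\Theta_{x_j}\to\Theta_x$. Finally, $Dg^m(p)=L^{-m}$ preserves $F\subset K$, so $F\subset F_p$ and $\Theta_p=0$.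
\end{proof}

For (R2) we need the points whose backward orbit does leave $K$:
\[
U^\circ=\{x\in U:g^m(x)\notin K\text{ for some }m\ge0\}.
\]
The points of $U\setminus U^\circ$ approach $p$ inside $K$ at the fast rate $\nu^m$, by \eqref{eq:position} and Lemma~\ref{lem:cone}(ii); they are the ones to avoid. The set $U^\circ$ is open because $K$ is closed, and $p\notin U^\circ$ because $g^m(p)=0\in K$. It contains $U\cap E\setminus\{0\}$, so $p$ lies in the closure of $U^\circ$; this uses $c\ge1$.

\section{A transversal homoclinic point}\label{sec:homoclinic}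

We look for $q\in U^\circ$ with $f^N(q)=p$ such that the jump $\psi=g_{q,N}$ sends no nonzero vector of $E$ into $F_q$. Since $D\psi(p)=(Df^N(q))^{-1}$, this means $Df^N(q)F_q\cap E=0$. Lemma~\ref{lem:exact} supplies many preimages of $p$ in $U^\circ$, but it says nothing about derivatives. What we know is that at points $x\in U^\circ$ close to $p$ the subspace $F_x$ itself, with $N=0$, is close to $F$ and so transverse to $E$. This information has to be carried from $x$ to $p$. The device is to linearize: in the exterior power $\Lambda^uT_pM$, the subspaces that are not transverse to $E$ lie in a hyperplane, and linear spans have a dimension, which cannot drop along orbits.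

We recall the facts needed. If $v_1,\dots,v_u$ are independent, then $v_1\wedge\dots\wedge v_u\ne0$. A linear isomorphism $T$ induces a linear isomorphism $\Lambda^uT$ with $\Lambda^uT(v_1\wedge\dots\wedge v_u)=Tv_1\wedge\dots\wedge Tv_u$. If $v_1,\dots,v_u$ is a basis of $V\subset T_pM$ and $e_1,\dots,e_c$ is a basis of $E$, then $V\cap E=0$ if and only if $v_1\wedge\dots\wedge v_u\wedge e_1\wedge\dots\wedge e_c\ne0$. For $u=0$, $\Lambda^0=\mathbb R$ and the empty product is $1$.

\begin{lemma}\label{lem:transversal}
There are $q\in U^\circ$ and $N\ge1$ with $f^N(q)=p$ and $Df^N(q)F_q\cap E=0$.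
\end{lemma}

\begin{proof}
Fix a basis $\xi_1,\dots,\xi_u$ of $F$. By Lemma~\ref{lem:strong}, $\omega(x)=(\xi_1+\Theta_x\xi_1)\wedge\dots\wedge(\xi_u+\Theta_x\xi_u)\in\Lambda^uT_xM$ is nonzero and continuous in $x\in U$, and $\omega(p)=\xi_1\wedge\dots\wedge\xi_u$. Put $\omega_n(x)=\Lambda^uDf^n(x)\,\omega(x)\in\Lambda^uT_{f^nx}M$; it is the product of a basis of $Df^n(x)F_x$. For $y\in M$ let $\mathcal V(y)\subset\Lambda^uT_yM$ be the span of the \emph{generators} $\omega_n(x)$ with $n\ge0$, $x\in U^\circ$ and $f^n(x)=y$.

\emph{Generators extend continuously.} Let $\omega_{n_1}(x_1),\dots,\omega_{n_j}(x_j)$ be generators that form a basis of $\mathcal V(y_0)$. For $y$ near $y_0$ the points $g_{x_i,n_i}(y)$ lie in the open set $U^\circ$, so $s_i(y)=\omega_{n_i}(g_{x_i,n_i}(y))$ are generators of $\mathcal V(y)$. They depend continuously on $y$ and are independent at $y_0$, hence near $y_0$. Thus $\dim\mathcal V(y)\ge\dim\mathcal V(y_0)$ near $y_0$.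

\emph{The dimension does not drop along orbits.} The map $\Lambda^uDf(y)$ sends $\omega_n(x)$ to $\omega_{n+1}(x)$, so it maps $\mathcal V(y)$ into $\mathcal V(fy)$. It is injective because $Df(y)$ is invertible. Hence $\dim\mathcal V(fy)\ge\dim\mathcal V(y)$.

\emph{The dimension is constant.} Let $b$ be the maximum of $\dim\mathcal V$; $b\ge1$ because $U^\circ\neq\emptyset$. The set where $\dim\mathcal V=b$ is nonempty, open by the first step and mapped into itself by the second. By Lemma~\ref{lem:exact} some iterate maps it onto $M$, so it equals $M$.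

\emph{Passage to $p$.} Apply the first step at $y_0=p$: the sections $s_1,\dots,s_b$ are independent near $p$, and now they span $\mathcal V(y)$, since $\dim\mathcal V(y)=b$. Take $x_j\in U^\circ$ with $x_j\to p$. Then $\omega(x_j)=\omega_0(x_j)\in\mathcal V(x_j)$, so $\omega(x_j)=\sum_ia_{ij}s_i(x_j)$. The coefficients are bounded: otherwise, dividing by $\max_i|a_{ij}|$ and passing to a subsequence would give a nontrivial relation among the $s_i(p)$. Along a subsequence the coefficients converge, and $\omega(p)\in\mathcal V(p)$.

The linear map $\zeta\mapsto\zeta\wedge e_1\wedge\dots\wedge e_c$ does not vanish at $\omega(p)$, because $F\cap E=0$. So it does not vanish on all generators of $\mathcal V(p)$: there are $q\in U^\circ$ and $N\ge0$ with $f^N(q)=p$ and $\omega_N(q)\wedge e_1\wedge\dots\wedge e_c\ne0$, that is, $Df^N(q)F_q\cap E=0$. Since $p\notin U^\circ$, we have $N\ge1$.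
\end{proof}

\section{Two branches that preserve the center cone}\label{sec:branches}

\subsection*{Graph transforms}
Along a sequence of branches we must follow a $c$-dimensional subspace close to $E$, measure how volume on it changes, and control the remaining $u$ directions. Such subspaces are graphs. For $H\in\operatorname{Hom}(E,F)$ define
\[
\iota_H:E\to E\oplus F,\quad\iota_He=e+He,\qquad\qquad P_H:E\oplus F\to F,\quad P_Hv=v_F-Hv_E .
\]
The graph of $H$ is the image of $\iota_H$ and the kernel of $P_H$, and $v=\iota_Hv_E+P_Hv$ for all $v$. Let $T$ be a linear isomorphism of $E\oplus F$. We call $H$ \emph{$T$-admissible} if $A_T(H)=\pi_ET\iota_H:E\to E$ is invertible, and then put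
\[
\Gamma_T(H)=\pi_FT\iota_HA_T(H)^{-1}\in\operatorname{Hom}(E,F),\qquad\overline T_H=P_{\Gamma_T(H)}T|_F:F\to F .
\]
With $H'=\Gamma_T(H)$ these definitions give
\begin{equation}\label{eq:intertwine}
T\iota_H=\iota_{H'}A_T(H),\qquad P_{H'}T=\overline T_HP_H .
\end{equation}
The first identity is checked on the $E$- and $F$-components. The second follows by applying $P_{H'}T$ to $v=\iota_Hv_E+P_Hv$ and using $P_{H'}\iota_{H'}=0$. So $T$ maps the graph of $H$ onto the graph of $H'$, the map $A_T(H)$ is this restriction read in the coordinate $E$, and $\overline T_H$ is the induced map on the quotients by the graphs, read in the coordinate $F$.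

\begin{lemma}\label{lem:graph}
Let $S,T$ be linear isomorphisms of $E\oplus F$.
\begin{enumerate}
\item[(i)] If $H$ is $S$-admissible and $H'=\Gamma_S(H)$ is $T$-admissible, then $H$ is $TS$-admissible, and $A_{TS}(H)=A_T(H')A_S(H)$, $\Gamma_{TS}(H)=\Gamma_T(H')$, $\overline{TS}_H=\overline T_{H'}\overline S_H$.
\item[(ii)] If $H,\tilde H$ are $T$-admissible, then $\|\Gamma_T(H)-\Gamma_T(\tilde H)\|\le\|\overline T_{\tilde H}\|\,\|A_T(H)^{-1}\|\,\|H-\tilde H\|$.
\item[(iii)] If $\Gamma_T(H)=H$, then the eigenvalues of $T$ are those of $A_T(H)$ together with those of $\overline T_H$.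
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $H''=\Gamma_T(H')$. By \eqref{eq:intertwine}, $TS\iota_H=\iota_{H''}A_T(H')A_S(H)$; applying $\pi_E$ and $\pi_F$ gives the first two formulas. Also $P_{H''}TS=\overline T_{H'}\overline S_HP_H$, and $P_H$ is the identity on $F$.

(ii) Apply $P_{\Gamma_T(\tilde H)}$ to $T\iota_H=\iota_{\Gamma_T(H)}A_T(H)$. Since $P_{H_2}\iota_{H_1}=H_1-H_2$ for all $H_1,H_2$, the result is $\overline T_{\tilde H}(H-\tilde H)=(\Gamma_T(H)-\Gamma_T(\tilde H))A_T(H)$.

(iii) For $e\in E$, $\xi\in F$ we have $T(\iota_He+\xi)=\iota_H\big(A_T(H)e+(T\xi)_E\big)+\overline T_H\xi$. So the isomorphism $(e,\xi)\mapsto\iota_He+\xi$ conjugates $T$ to a block triangular map with diagonal blocks $A_T(H)$ and $\overline T_H$.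
\end{proof}

\subsection*{The branches}
The following proposition contains all that the counting argument needs; see Figure~\ref{fig:branches}.

\begin{proposition}\label{prop:branches}
There are $a\in(0,1)$, a chart ball $B=\{|x|\le R_1\}$ and inverse branches $\Phi_1,\Phi_2$ on $B$ of iterates $f^{n_1},f^{n_2}$, $n_i\ge1$, with the following properties, where $\mathcal H=\{H\in\operatorname{Hom}(E,F):\|H\|\le a\}$.
\begin{enumerate}
\item[(B1)] $\Phi_i(B)\subset B$, and $\Phi_i$ is $\lambda^{-1}$-Lipschitz for $\rho$ on $B$.
\item[(B2)] If $x,y\in B$ and $x-y\in\mathcal C_a$, then $\Phi_i(x)-\Phi_i(y)\in\mathcal C_a$.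
\item[(B3)] $\Phi_1(x)-\Phi_2(y)\in\mathcal C_a\setminus\{0\}$ for all $x,y\in B$.
\item[(B4)] For $T=D\Phi_i(y)$, $y\in B$, every $H\in\mathcal H$ is $T$-admissible, $\Gamma_T$ maps $\mathcal H$ into $\mathcal H$ and is $\frac12$-Lipschitz, and $\|\overline T_H\|\le\frac12$ for $H\in\mathcal H$.
\end{enumerate}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4,yscale=2.2]
\fill[gray!20] (0,0) -- (1,1) -- (-1,1) -- cycle;
\fill[gray!20] (0,0) -- (1,-1) -- (-1,-1) -- cycle;
\draw (-1,-1) rectangle (1,1);
\draw[->] (-1.1,0) -- (1.15,0) node[right] {$E$};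
\draw[->] (0,-1.1) -- (0,1.2) node[left] {$F$};
\draw[dashed] (-1,-0.5) -- (1,0.5);
\draw[dashed] (-1,0.5) -- (1,-0.5);
\node at (-0.3,0.75) {$K$};
\node at (-0.8,0.17) {$\mathcal C_a$};
\node[above right] at (1,0.85) {$B$};
\fill (0,0) circle (0.015) node[below left] {$p$};
\draw[thick] (0.7,0.11) ellipse (0.17 and 0.05);
\draw[thick] (0.17,0.03) ellipse (0.06 and 0.018);
\draw[line width=2pt] (0.53,0) -- (0.87,0);
\draw[line width=2pt] (0.11,0) -- (0.23,0);
\node at (0.8,0.27) {$\Phi_1(B)$};
\draw[->] (0.2,0.45) node[above] {$\Phi_2(B)$} -- (0.17,0.07);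
\end{tikzpicture}
\caption{Schematic picture of the chart ball $B$ around the periodic point $p$, with the cone $K$ around $F$ (shaded) and the cone $\mathcal C_a$ around the center space $E$ (dashed boundary). The images of the two inverse branches lie close to $E$, and $\Phi_2(B)$ is much closer to $p$ than $\Phi_1(B)$. Every vector from one image to the other lies in $\mathcal C_a$, and the projections of the images to $E$ (thick segments) are disjoint.}
\label{fig:branches}
\end{figure}

\begin{proof}
Let $q,N$ be as in Lemma~\ref{lem:transversal}, $\psi=g_{q,N}$ and $\Psi=D\psi(p)=(Df^N(q))^{-1}$. Then $\psi$ is defined on $B_\rho(p,r_0)\supset Q$, $\psi(p)=q$ and $\Psi E\cap F_q=0$. As in dimension one, the branches are $g^m\circ\psi$ for two values of $m$. We split them as $g^{m-m_0}\circ G$, where the fixed map $G=g^{m_0}\circ\psi$ brings everything out of $K$ at bounded cost, and the long factor $g^{m-m_0}$ repays that cost.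

\emph{Step 1: leaving $K$.} For a unit vector $v\in E$ we have $\Psi v\notin F_q$, so $Dg^m(q)\Psi v\notin K$ for some $m$. For each $m$ this is an open condition on $v$, and it persists for larger $m$ by Lemma~\ref{lem:cone}(i). By compactness of the unit sphere of $E$ it holds for all unit $v$, hence for all $v\in E\setminus\{0\}$, once $m$ is large. Since $q\in U^\circ$, formula \eqref{eq:position} and Lemma~\ref{lem:cone}(i) give $g^m(q)\notin K$ for all large $m$. Fix $m_0$ with both properties and put $G=g^{m_0}\circ\psi$ near $p$. Then $G(p)\notin K$ and $DG(p)v\notin K$ for $v\in E\setminus\{0\}$.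

There are $a\in(0,1)$ and $\beta>0$ such that
\begin{equation}\label{eq:abeta}
\|S-DG(p)\|\le\beta,\quad v\in\mathcal C_a\setminus\{0\}\quad\Longrightarrow\quad Sv\notin K .
\end{equation}
Otherwise there are $S_j\to DG(p)$ and unit vectors $v_j\in\mathcal C_{1/j}$ with $S_jv_j\in K$, and a limit point $v$ of $(v_j)$ is a unit vector of $E$ with $DG(p)v\in K$. Choose $B=\{|x|\le R_1\}\subset Q$ so small that $\psi(B)\subset U$, $G(B)\cap K=\emptyset$ and $\|DG-DG(p)\|\le\beta$ on $B$. For $m\ge m_0$ let $\Phi^{(m)}=g^m\circ\psi=g^{m-m_0}\circ G$. It is an inverse branch of $f^{km+N}$ on the neighborhood $\psi^{-1}(U)$ of $B$, it is $\lambda^{-1}$-Lipschitz for $\rho$ because $N\ge1$, and $\Phi^{(m)}(B)\subset g^m(U)\subset\{|\cdot|\le e_m\}$.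

\emph{Step 2: slopes.} Let $t_{m_0}=1$ and $t_{m+1}=(\alpha t_m+\eta_m)/\sigma$. Then $t_m\le1$ because $\alpha+\eta<\sigma$, and $t_m\to0$ by \eqref{eq:recursion}. We claim that for $m\ge m_0$ each of the following vectors has nonzero $E$-component and slope at most $t_m$:
\begin{enumerate}
\item[(S1)] $\Phi^{(m)}(x)-\Phi^{(m)}(y)$ for $x,y\in B$ with $x-y\in\mathcal C_a\setminus\{0\}$;
\item[(S2)] $D\Phi^{(m)}(y)v$ for $y\in B$ and $v\in\mathcal C_a\setminus\{0\}$;
\item[(S3)] $\Phi^{(m)}(x)$ for $x\in B$.
\end{enumerate}
For $m=m_0$ they lie outside $K$. In (S1), $G(x)-G(y)=S(x-y)$ with $S$ the average of $DG$ over a segment in the convex set $B$, and \eqref{eq:abeta} applies; in (S2), \eqref{eq:abeta} applies to $S=DG(y)$; in (S3) this is the choice of $B$. In each case the vector for $m+1$ is obtained from the vector for $m$ by a map $T$ with $\|T-L^{-1}\|\le\eta_m$: by \eqref{eq:mean} in (S1), with $T=Dg(\Phi^{(m)}(y))$ in (S2), and by \eqref{eq:position} in (S3). Lemma~\ref{lem:cone}(i) completes the induction.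

\emph{Step 3: norms.} Let $T=Dg(x)$ with $x\in U$, and $\|H\|\le1$. For $e\in E\setminus\{0\}$ the vector $\iota_He$ has slope at most $1$, so Lemma~\ref{lem:cone}(i) shows that $|A_T(H)e|\ge\sigma|e|$ and that $T\iota_He$ has slope less than $1$. Thus $H$ is $T$-admissible, $\|A_T(H)^{-1}\|\le\sigma^{-1}$ and $\|\Gamma_T(H)\|\le1$. For $\xi\in F$, part (iii) gives $|\overline T_H\xi|\le|(T\xi)_F|+|(T\xi)_E|\le\nu|\xi|$.

Let $T=DG(y)$ with $y\in B$, and $H\in\mathcal H$. For $e\ne0$ we have $\iota_He\in\mathcal C_a\setminus\{0\}$, so $T\iota_He\notin K$ by \eqref{eq:abeta}. Hence $H$ is $T$-admissible and $\|\Gamma_T(H)\|\le1$. Then $\|\overline T_H\|\le2\|DG(y)\|\le C_0$, and $\|A_T(H)^{-1}\|\le C_1$ by continuity on the compact set $B\times\mathcal H$, with constants independent of $y$ and $H$.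

The derivative $T=D\Phi^{(m)}(y)$, $y\in B$, is $DG(y)$ followed by $m-m_0$ maps $Dg(x)$ with $x\in U$. By Lemma~\ref{lem:graph}(i), all $H,\tilde H\in\mathcal H$ are $T$-admissible and
\begin{equation}\label{eq:norms}
\|\overline T_{H}\|\le C_0\nu^{m-m_0},\qquad\|\overline T_{\tilde H}\|\,\|A_T(H)^{-1}\|\le C_0C_1(\nu/\sigma)^{m-m_0}.
\end{equation}
Moreover $\|\Gamma_T(H)\|\le t_m$, by (S2) applied to $v=\iota_He$ and \eqref{eq:intertwine}.

\emph{Step 4: choice of $m_1$ and $m_2$.} Choose $m_1\ge m_0$ such that for all $m\ge m_1$ we have $t_m\le a/2$, $e_m\le R_1$, and both right-hand sides in \eqref{eq:norms} are at most $\frac12$; this is possible because $\nu<\sigma<1$. By (S3), $\mu=\min_{x\in B}|\Phi^{(m_1)}(x)_E|>0$. Choose $m_2>m_1$ with $e_{m_2}\le a\mu/4$, and put $\Phi_i=\Phi^{(m_i)}$, $n_i=km_i+N$. Then (B1) holds by Step 1, (B2) by (S1), and (B4) by Step 3 and Lemma~\ref{lem:graph}(ii).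

For (B3) let $x,y\in B$, $X=|\Phi_1(x)_E|\ge\mu$ and $v=\Phi_1(x)-\Phi_2(y)$. By (S3), $|\Phi_1(x)_F|\le\frac a2X$, and $|\Phi_2(y)|\le e_{m_2}\le\frac a4X$. So $|v_F|\le\frac a2X+e_{m_2}$ and $|v_E|\ge X-e_{m_2}>0$. Since $(1+a)e_{m_2}\le2e_{m_2}\le\frac a2X$, we have $\frac a2X+e_{m_2}\le a(X-e_{m_2})$, that is, $|v_F|\le a|v_E|$.
\end{proof}

\section{Center volume and the descent}\label{sec:volume}

We prove Proposition~\ref{prop:descent} by the steps of Section~\ref{sec:circle}. For $w=w_1\dots w_n\in\{1,2\}^n$ let $\Phi_w=\Phi_{w_n}\circ\dots\circ\Phi_{w_1}$, an inverse branch on $B$ of $f^{n_w}$ with $n_w=\sum_ln_{w_l}$. For $y\in B$, $H\in\mathcal H$ and $i=1,2$ put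
\[
\Gamma_{i,y}=\Gamma_{D\Phi_i(y)},\qquad j_i(y,H)=|\det A_{D\Phi_i(y)}(H)|>0 .
\]
A word $w$ and an initial pair $(y_0,H_0)\in B\times\mathcal H$ determine a sequence in $B\times\mathcal H$ by
\begin{equation}\label{eq:orbit}
y_l=\Phi_{w_l}(y_{l-1}),\qquad H_l=\Gamma_{w_l,y_{l-1}}(H_{l-1})\qquad(1\le l\le n).
\end{equation}
By the chain rule, (B4) and Lemma~\ref{lem:graph}(i), for $T=D\Phi_w(y_0)$ the map $H_0$ is $T$-admissible, and
\begin{equation}\label{eq:product}
\Gamma_T(H_0)=H_n,\qquad\|\overline T_{H_0}\|\le2^{-n},\qquad|\det A_T(H_0)|=\prod_{l=0}^{n-1}j_{w_{l+1}}(y_l,H_l).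
\end{equation}

\subsection*{Counting}
Call a set $Y\subset B$ \emph{horizontal} if $x-y\in\mathcal C_a$ for all $x,y\in Y$. On a horizontal set $\pi_E$ is injective, because the only vector of $\mathcal C_a$ with $v_E=0$ is $0$. If $Y$ is horizontal, so is $\Phi_1(Y)\cup\Phi_2(Y)$: two points in the same image are covered by (B2), two points in different images by (B3) and $\mathcal C_a=-\mathcal C_a$.

The disk $D_0=B\cap E$ is horizontal, so by induction $D_n=\bigcup_{|w|=n}\Phi_w(D_0)=\Phi_1(D_{n-1})\cup\Phi_2(D_{n-1})$ is horizontal. The union over $w$ is disjoint by the induction of Section~\ref{sec:circle}, since $\Phi_1(B)\cap\Phi_2(B)=\emptyset$ by (B3). Therefore the sets $\pi_E\Phi_w(D_0)$, $|w|=n$, are pairwise disjoint, and each map $\pi_E\Phi_w|_{D_0}$ is injective. All these sets lie in $\pi_E(B)=D_0$, by the choice of the maximum norm. The derivative of $\pi_E\Phi_w|_{D_0}$ at $x$ is $\pi_ED\Phi_w(x)|_E=A_{D\Phi_w(x)}(0)$, which is invertible. So $\pi_E\Phi_w$ is a $C^1$ diffeomorphism from the interior $D_0^\circ$ of $D_0$ in $E$ onto an open subset of $E$,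 with Jacobian $J_w(x)=|\det A_{D\Phi_w(x)}(0)|$. With Lebesgue measure on $E$, for which the boundary of the convex set $D_0$ is a null set, the change of variables formula gives
\[
\int_{D_0^\circ}\sum_{|w|=n}J_w(x)\,dx=\sum_{|w|=n}\operatorname{vol}\big(\pi_E\Phi_w(D_0^\circ)\big)\le\operatorname{vol}(D_0^\circ).
\]
Hence $\sum_{|w|=n}J_w(x)\le1$ at some $x\in D_0$, and one of the $2^n$ terms is at most $2^{-n}$. For each $n$ we fix a word $w$ of length $n$ and a point $x\in D_0$ with
\begin{equation}\label{eq:small}
J_w(x)\le2^{-n}.
\end{equation}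

\subsection*{The periodic point and its center space}
By (B1), $\Phi_w$ is a $\rho$-contraction of the compact set $B$ into itself. Let $z$ be its fixed point; then $f^{n_w}(z)=z$ and $T_w:=D\Phi_w(z)=(Df^{n_w}(z))^{-1}$. By \eqref{eq:orbit}, \eqref{eq:product} and (B4), $\Gamma_{T_w}$ is a composition of $\frac12$-Lipschitz maps of the compact set $\mathcal H$ into itself; let $H_w$ be its fixed point. The graph of $H_w$ is a $T_w$-invariant subspace of dimension $c$, which plays at $z$ the role that $E$ plays at $p$. By Lemma~\ref{lem:graph}(iii), the eigenvalues of $T_w$ are the $c$ eigenvalues of $A_{T_w}(H_w)$ and the $u$ eigenvalues of the map $\overline{T}_{H_w}$ for $T=T_w$. The latter have modulus at most $2^{-n}<1$ by \eqref{eq:product}: the $u$ expanding directions of $p$ are not lost.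

\subsection*{Distortion}
Let $(x_l,H_l)$ be the sequence \eqref{eq:orbit} starting from $(x,0)$, and $(z_l,H'_l)$ the one starting from $(z,H_w)$. By \eqref{eq:product}, $J_w(x)$ and $|\det A_{T_w}(H_w)|$ are the products of the $j_{w_{l+1}}$ along these two sequences. The new feature compared with dimension one is that the subspaces, too, must approach each other.

By (B1), $\rho(x_l,z_l)\le\lambda^{-l}\operatorname{diam}_\rho B$, so $|x_l-z_l|\le\Delta_l$, where $\Delta_l$ is the supremum of $|y-y'|$ over $y,y'\in B$ with $\rho(y,y')\le\lambda^{-l}\operatorname{diam}_\rho B$. We have $\Delta_l\to0$ because $\rho$ is compatible and $B$ is compact. The defining formulas show that $\Gamma_{i,y}(H)$ and $\log j_i(y,H)$ are continuous, hence uniformly continuous, on the compact set $B\times\mathcal H$. Let $\tau_l$ be the supremum of $\|\Gamma_{i,y}(H)-\Gamma_{i,y'}(H)\|$ over $i$, $H\in\mathcal H$ and $y,y'\in B$ with $|y-y'|\le\Delta_l$; then $\tau_l\to0$. With $i=w_{l+1}$, (B4) gives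
\[
\|H_{l+1}-H'_{l+1}\|\le\|\Gamma_{i,x_l}(H_l)-\Gamma_{i,x_l}(H'_l)\|+\|\Gamma_{i,x_l}(H'_l)-\Gamma_{i,z_l}(H'_l)\|\le\tfrac12\|H_l-H'_l\|+\tau_l .
\]
So $\|H_l-H'_l\|\le h_l$, where $h_0=2a$ and $h_{l+1}=\frac12h_l+\tau_l$, and $h_l\to0$ by \eqref{eq:recursion}. Finally let $\varepsilon_l$ be the supremum of $|\log j_i(y,H)-\log j_i(y',H')|$ over $i$, $|y-y'|\le\Delta_l$ and $\|H-H'\|\le h_l$. Then $\varepsilon_l\to0$, and none of $\Delta_l,\tau_l,h_l,\varepsilon_l$ depends on $n,w,x$. By \eqref{eq:small},
\[
\log|\det A_{T_w}(H_w)|\le\log J_w(x)+\sum_{l=0}^{n-1}\varepsilon_l\le-n\log2+o(n).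
\]

\subsection*{Conclusion}
For large $n$ we obtain $|\det A_{T_w}(H_w)|<1$, so $A_{T_w}(H_w)$ has an eigenvalue of modulus less than $1$. Then $T_w$ has at least $u+1$ eigenvalues of modulus less than $1$, its inverse $Df^{n_w}(z)$ has at least $u+1$ eigenvalues of modulus greater than $1$, and $c(z)\le\dim M-u-1=c-1$. This proves Proposition~\ref{prop:descent}, and with it Theorem~\ref{thm:A}. \qed

\section{Density, expanding sets and disconnected manifolds}\label{sec:dense}

Once a repeller $p$ exists, a backward orbit that spends a long time near $p$ is contracted in all directions, whatever it does during a bounded time elsewhere. Neither cones nor counting are needed.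

Recall that for a continuous map $h$ of a compact metric space, a set is $(j,\varepsilon)$-separated if any two of its points have $i$-th iterates more than $\varepsilon$ apart for some $0\le i<j$, and $h_{\mathrm{top}}(h)=\lim_{\varepsilon\to0}\limsup_{j\to\infty}\frac1j\log s(j,\varepsilon)$, where $s(j,\varepsilon)$ is the largest cardinality of such a set. We use the standard facts that $h_{\mathrm{top}}$ is invariant under topological conjugacy, does not increase under restriction to a compact invariant subset, satisfies $h_{\mathrm{top}}(h^n)=n\,h_{\mathrm{top}}(h)$, and equals $\log2$ for the shift on $\{1,2\}^{\mathbb N}$.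

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Norms of tangent vectors are Riemannian unless said otherwise. By compactness there is $b\in(0,1]$ with $|Df(y)v|\ge b|v|$ for all $y$ and $v$, so every inverse branch of $f^j$ has derivative of norm at most $b^{-j}$.

Let $p=f^k(p)$ be a repeller and $g=g_{p,k}$. The eigenvalues of $Dg(p)$ have modulus less than $1$, so in a chart at $p$ with an adapted norm there are $\kappa_0<1$ and $s_0<r_0$ such that $\overline B_\rho(p,s_0)$ lies in the chart domain and $\|Dg\|\le\kappa_0$ on $U=B_\rho(p,s_0)$. Since $g(U)\subset U$, and the chart norm and the Riemannian norm are comparable on the compact set $\overline B_\rho(p,s_0)$, there is $C_2$ with $\|Dg^m\|\le C_2\kappa_0^m$ on $U$ in the Riemannian norm.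

\emph{A repeller in $O$.} Let $O$ be open and nonempty. As $\dim M\ge1$, the complement in $O$ of the finite orbit of $p$ is open and nonempty. By Lemma~\ref{lem:exact} it contains a point $x$ with $f^{N_1}(x)=p$, and there is $q\in U$ with $f^{N_2}(q)=x$, for some $N_1,N_2\ge1$. Here $q\ne p$, because $x$ is not in the orbit of $p$. Let $\chi=g_{x,N_1}$ and $\vartheta=g_{q,N_2}$, so $\chi(p)=x$ and $\vartheta(x)=q$, and choose $s\in(0,r_0)$ such that $Z=\overline B_\rho(x,s)\subset O$ and $\vartheta(Z)\subset U\setminus\{p\}$. The map $\Xi_m=\chi\circ g^m\circ\vartheta$ is an inverse branch of $f^{N_1+km+N_2}$ on $Z$ and a $\rho$-contraction. It maps $Z$ into $B_\rho(x,\lambda^{-m}s_0)$, and $\|D\Xi_m\|\le b^{-N_1-N_2}C_2\kappa_0^m$ on $Z$. So there is $m$ such that $\Xi_{m'}(Z)\subset Z$ and $\|D\Xi_{m'}\|<\frac12$ on $Z$ for all $m'\ge m$. The fixed point of $\Xi_m$ lies in $O$, and the eigenvalues of $D\Xi_m$ there have modulus less than $\frac12$; it is a repeller.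

\emph{An expanding Cantor set.} The compact set $g^m\vartheta(Z)$ misses $p$, because $g$ is injective and fixes $p$. Since $g^{m'}\vartheta(Z)\subset B_\rho(p,\lambda^{-m'}s_0)$, the two sets are disjoint for some $m'>m$, and then $\Xi_m(Z)\cap\Xi_{m'}(Z)=\emptyset$ by injectivity of $\chi$. To obtain branches of one and the same iterate, put $\Upsilon_1=\Xi_m\circ\Xi_{m'}$ and $\Upsilon_2=\Xi_{m'}\circ\Xi_m$. These are inverse branches of $f^n$, $n=2(N_1+N_2)+k(m+m')$, and $\lambda^{-1}$-Lipschitz maps of $Z$ into $Z$ with disjoint images and derivative of norm less than $\frac12$.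

For $\mathbf w=w_0w_1\ldots\in\{1,2\}^{\mathbb N}$ the compact sets $\Upsilon_{w_0}\circ\dots\circ\Upsilon_{w_j}(Z)$ decrease and have $\rho$-diameter at most $2s\lambda^{-j-1}$, so they intersect in a single point $\pi(\mathbf w)$. The map $\pi$ is continuous, since sequences that agree up to index $j$ have images in the same set. It satisfies $\pi(\mathbf w)=\Upsilon_{w_0}(\pi(w_1w_2\ldots))$, hence $f^n\circ\pi=\pi\circ\mathrm{shift}$. It is injective: the disjointness of $\Upsilon_1(Z)$ and $\Upsilon_2(Z)$ determines $w_0$ from $\pi(\mathbf w)$, and in the same way $w_j$ from $f^{nj}\pi(\mathbf w)$. So $\Lambda=\pi(\{1,2\}^{\mathbb N})\subset Z$ is compact, $f^n(\Lambda)=\Lambda$, and $f^n|_\Lambda$ is conjugate to the shift. Each $y\in\Lambda$ has the form $\Upsilon_i(y')$ with $y'\in Z$, and $Df^n(y)=(D\Upsilon_i(y'))^{-1}$, so $|Df^n(y)v|\ge2|v|$.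

\emph{The set $X$.} Let $X=\bigcup_{0\le j<n}f^j(\Lambda)$. It is compact, $f(X)=X$, and $X\supset\Lambda$ meets $O$. For $y\in X$ there is $i\le n$ with $f^i(y)\in\Lambda$. If $j\ge i$, write $j=i+tn+i'$ with $0\le i'<n$; then $t\ge j/n-2$ and $|Df^j(y)v|\ge b^{i+i'}2^t|v|\ge\frac14b^{2n}2^{j/n}|v|$. If $j<i$, the same bound follows from $|Df^j(y)v|\ge b^n|v|$ and $2^{j/n}\le2$. So $X$ is uniformly expanding. Finally, $n\,h_{\mathrm{top}}(f|_X)=h_{\mathrm{top}}(f^n|_X)\ge h_{\mathrm{top}}(f^n|_\Lambda)=\log2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(d)]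
The components of $M$ are open and compact, and finite in number. The image of a component is connected, open and compact, hence a component. A self-map of a finite set has a periodic element, so $f^k(C)=C$ for some component $C$ and some $k\ge1$. By Lemma~\ref{lem:iterate}, $f^k$ is positively expansive on $M$, hence on $C$, and hence also for the Riemannian distance of $C$. Theorem~\ref{thm:A} gives a repeller of $f^k|_C$, which is a repeller of $f$.
\end{proof}

\begin{remark}
Density does need connectedness. Let $M$ be two copies of $\mathbb R/\mathbb Z$ at distance $1$ from each other, and let $f$ map both copies onto the first by $x\mapsto2x$. Every $\delta<\frac14$ is an expansivity constant, and the second copy contains no periodic point.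
\end{remark}

\begin{thebibliography}{9}

\bibitem{BC}
Thiago Bomfim and Victor Carneiro, \emph{Density of spectral gap property for positively expansive dynamics and smooth potentials, with applications to the phase transition problem}, arXiv:2505.23934 (2025).

\bibitem{Kelley}
Kelley, \emph{General Topology}, Ch.~6.

\bibitem{Reddy}
Reddy, \emph{Expanding maps on compact metric spaces}, Topology Appl. 13 (1982).

\end{thebibliography}
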